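# Longest nondecreasing subsequences under offline insertions: exact lengths in $O(n^{7/4}\log^2 n)$ time

## 1. Nondecreasing subsequences, chains of cells, permutation matrices

**Definition (the lengths $L_k$).** The input is an integer $n$, real values $f(1),\dots,f(n)$ attached to the positions $1,\dots,n$, not necessarily distinct, and an insertion order $v_1,\dots,v_n$, which is a permutation of $1,\dots,n$. Put $S_k=\{v_1,\dots,v_k\}$. Then $L_k$ is the largest $m$ for which there are positions $i_1<\dots<i_m$ in $S_k$ with $f(i_1)\le\dots\le f(i_m)$.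

Example. Let $n=4$, $(f(1),f(2),f(3),f(4))=(3,1,2,2)$ and let the insertion order be $1,3,4,2$. The values present, read by position, are successively $3$; then $3,2$; then $3,2,2$; then $3,1,2,2$. So $(L_1,L_2,L_3,L_4)=(1,1,2,3)$.

**Definition (offline, exact).** The whole input is available before any output is due. The model is a word RAM: two values are compared in $O(1)$ time, and the usual integer operations on $O(\log n)$-bit words take $O(1)$ time. An algorithm is exact if it always outputs the correct $L_1,\dots,L_n$. Exact algorithms are either deterministic, measured by worst-case time, or randomized and always correct, measured by expected time on every input.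

Example. A longest nondecreasing subsequence of $m$ elements is found in $O(m\log m)$ time by patience sorting (recalled below). Running this on $S_1,\dots,S_n$ is a deterministic exact algorithm with running time $O(n^2\log n)$.

**Definition (cells and chains).** Let a finite set of $N$ elements with distinct positions and with values be given. Send an element to the cell $(x,y)\in[N]^2$, where $[N]=\{1,\dots,N\}$, $x$ is the rank of its position and $y$ is its rank in the lexicographic order of the pairs (value, position). We call $x$ the column and $y$ the row. Rows are pairwise distinct, and so are columns. Write $z\prec z'$ if $z$ is strictly smaller in both coordinates. A chain is a set of cells totally ordered by $\prec$, and $\lambda(X)$ is the maximum size of a chain in $X$. If $e$ is positioned before $e'$, then $e$ has the smaller row exactly when its value is at most that of $e'$. Hence chains are exactly the nondecreasing subsequences.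

Example. The four elements above become the cells $(1,4),(2,1),(3,2),(4,3)$, and $(2,1)\prec(3,2)\prec(4,3)$ is the longest chain. We call this the running example.

From now on every set of cells called a point set has pairwise distinct rows and pairwise distinct columns.

**Definition (lattice points and boxes).** Lattice points are the elements of $\{0,\dots,N\}^2$, ordered coordinatewise by $\le$. A lattice point is written $s=(P_s,V_s)$. For a lattice point $s$ or $t$ and a cell $z=(x,y)$ write $s\lhd z$ if $x>P_s$ and $y>V_s$, and $z\unlhd t$ if $x\le P_t$ and $y\le V_t$. For a point set $X$ let $W_X(s,t)$ be the maximum size of a chain in $\{z\in X: s\lhd z\unlhd t\}$. For a cell $q=(x,y)$ put $q^+=(x,y)$ and $q^-=(x-1,y-1)$, both lattice points.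

If $z$ is a cell whose row and column both differ from those of $q$, then $q\prec z\iff q^+\lhd z$ and $z\prec q\iff z\unlhd q^-$. So $W_X(p^+,q^-)$ is the longest chain of $X$ that fits strictly between $p$ and $q$.

Example. In the running example $W_X((2,1),(4,3))=2$, from $(3,2)\prec(4,3)$, and $W_X((2,1),(4,2))=1$.

**Definition (ranks and levels).** For a point set $S$ and $z\in S$ let $r(z)$ be the maximum size of a chain in $S$ ending at $z$, and let $\Lambda_c=\{z\in S:r(z)=c\}$ be level $c$. For a cell $q$ sharing no row or column with $S$, let $r_q$ be the maximum size of a chain of elements of $S$ that are $\prec q$.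

If $z\prec z'$ in $S$ then $r(z')>r(z)$. So levels are antichains and the elements of a chain have distinct ranks. In a longest chain ending at $z$ the $i$-th element has rank exactly $i$: its rank is at least $i$, and if it were larger the chain could be lengthened. If $q\prec z\in S$ then $r(z)\ge r_q+1$.

Example. In the running example $\Lambda_1=\{(1,4),(2,1)\}$, $\Lambda_2=\{(3,2)\}$, $\Lambda_3=\{(4,3)\}$.

**Patience sorting** computes all ranks in $O(m\log m)$ time. Scan the points by columns and keep, for each $c$, the smallest last row of a chain of length $c$ seen so far. This array is increasing. For a scanned point $z$, the number of entries below its row, plus one, is $r(z)$, and the entry of length $r(z)$ is then replaced by the row of $z$. For a cell $q$ outside the set, the number of entries below its row at the moment its column is reached is $r_q$, and no update is made.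

**Definition (distribution matrix, product).** For a permutation matrix $P$ of size $m$ and $0\le i,j\le m$ put
$$P^\Sigma(i,j)=\#\{(a,b):P(a,b)=1,\ a>i,\ b\le j\}.$$
For matrices $A,B$ indexed by $0,\dots,m$ let $(A\odot B)(i,k)=\min_j\big(A(i,j)+B(j,k)\big)$.

Example. For the identity, $P^\Sigma(i,j)=\max(0,j-i)$. The transposition of $k$ and $k+1$ has the same $P^\Sigma$ except that $P^\Sigma(k,k)=1$ instead of $0$. Indeed, the difference of the two counts at $(i,j)$ is
$$\big([k+1>i]-[k>i]\big)\big([k\le j]-[k+1\le j]\big)=[i=k][j=k].$$
In size $2$, with $\tau_2$ the transposition,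
$$I^\Sigma=\begin{pmatrix}0&1&2\\0&0&1\\0&0&0\end{pmatrix},\qquad \tau_2^\Sigma=\begin{pmatrix}0&1&2\\0&1&1\\0&0&0\end{pmatrix}.$$
The central entry of $\tau_2^\Sigma\odot\tau_2^\Sigma$ is $\min(0+1,\,1+1,\,1+0)=1$. The other entries are checked in the same way, and $\tau_2^\Sigma\odot\tau_2^\Sigma=\tau_2^\Sigma$. So $\odot$ is not the group product.

We use the following theorem of A. Tiskin, *Fast distance multiplication of unit-Monge matrices*, SODA 2010; Algorithmica 71 (2015) 859–888.

**Fact (T).** For permutation matrices $P_A,P_B$ of size $m$ there is a permutation matrix $P_C$ of size $m$ with $P_C^\Sigma=P_A^\Sigma\odot P_B^\Sigma$, and it can be computed deterministically in $O(m\log m)$ time.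

We also use **dominance counting**: after $O(m\log m)$ preprocessing of a permutation matrix of size $m$, any $P^\Sigma(i,j)$ is returned in $O(\log m)$ time (range trees with fractional cascading).

**Monge facts.** For $i<i'$ and $j<j'$, subtracting counts gives
$$P^\Sigma(i,j')+P^\Sigma(i',j)-P^\Sigma(i,j)-P^\Sigma(i',j')=\#\{(a,b):P(a,b)=1,\ i<a\le i',\ j<b\le j'\}\ge0. \tag{1}$$
Let costs $w_i$ be given, and suppose that row $i'>i$ is at least as good as $i$ in column $j$, that is, $w_{i'}+P^\Sigma(i',j)\le w_i+P^\Sigma(i,j)$. By (1), for $j'>j$,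
$$w_{i'}+P^\Sigma(i',j')\le w_{i'}+P^\Sigma(i',j)+P^\Sigma(i,j')-P^\Sigma(i,j)\le w_i+P^\Sigma(i,j').$$
So $i'$ is at least as good as $i$ in column $j'$ too. Hence, over any set of rows, the largest-index minimizer of $w_i+P^\Sigma(i,j)$ is nondecreasing in $j$. Also $P^\Sigma$ is nondecreasing in $j$.

## 2. All lengths in $o(n^2)$ time: three theorems

The problem comes from Quentin F. Stout, "$L_0$ Isotonic Regression With Secondary Objectives", arXiv:2106.00279 (2021). In the insertion-only setting an exact $\Theta(n^2)$-time algorithm is known. For the fully dynamic version, with deletions as well, there is a randomized algorithm taking $\tilde\Theta(n^{1.8})$ time, but it has a tiny chance of an incorrect answer. The question is: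

*Is there an exact algorithm that outputs $L_1,\dots,L_n$ in $o(n^2)$ time?*

Only the lengths are wanted, and the input is known in advance. The answer is yes, deterministically. Let $n\ge2$ (for $n=1$ the output is $L_1=1$).

**Theorem 1.** $L_1,\dots,L_n$ can be computed by a deterministic algorithm in worst-case time $O(n^{7/4}\log^2n)$.

**Theorem 2 (offline, fully dynamic).** Let a sequence of $q$ updates be given offline, starting from the empty set. Each update inserts or deletes an element with a given position and value. All elements ever inserted have distinct positions, and at most $n\ge2$ elements are ever present simultaneously. Then all $q$ lengths can be computed deterministically and exactly in time $O((q\,n^{3/4}+n)\log^2n)$.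

**Theorem 3 (output-sensitive, insertions only).** $L_1,\dots,L_n$ can be computed deterministically in time $O(n\cdot\min\{n^{3/4},\,1+L_n\}\cdot\log^2n)$.

Theorem 1 is Theorem 2 with $q=n$ and insertions only. No claim is made that the exponent $7/4$ is optimal.

## 3. Few distinct lengths, one new element, two new elements

If $f$ is nondecreasing, then $L_k=k$. If $f$ is strictly decreasing, then $L_k=1$. The second case is an instance of a simple observation: with insertions only, $L$ is nondecreasing in $k$, so it can be computed by bisection when it takes few values.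

**Short answers.** Compute $L_1$ and $L_n$, each in $O(n\log n)$ time. On an interval $[a,b]$ with $L_a,L_b$ known, fill in the constant if $L_a=L_b$. Otherwise, if $b-a\ge2$, compute $L$ at the midpoint and recurse on both halves. The intervals on one of the $O(\log n)$ recursion levels overlap only at ends, so at most $L_n$ of them have $L_a<L_b$. Hence $O((1+L_n)\log n)$ static computations suffice, for a total of $O(n(1+L_n)\log^2n)$ time. This is half of Theorem 3. It does not help when $L_n$ is of order $n$.

**One new element.** Let $S$ be a point set, $\ell=\lambda(S)$, and let $q$ be one new element. Let $r^q$ be the maximum size of a chain in $S$ after $q$. A chain either avoids $q$ or splits at $q$, so $\lambda(S\cup\{q\})=\max(\ell,\ r_q+1+r^q)$. Two patience scans of $S$, one from each side, answer this for every $q$.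

**Two new elements.** For $p\prec q$,
$$\lambda(S\cup\{p,q\})=\max\big(\ell,\ r_p+1+r^p,\ r_q+1+r^q,\ r_p+1+W_S(p^+,q^-)+1+r^q\big).$$
The new quantity $W_S(p^+,q^-)$ is not determined by the others. In the sequence $1,2,3$ take $p=1$, $q=3$ and $S=\{2\}$. In the sequence $3,1,4,2$ take $p=1$, $q=4$ and let $S$ consist of $3$ and $2$. In both cases $\ell=1$, $r_p=0$, $r^p=1$, $r_q=1$, $r^q=0$. But $W_S(p^+,q^-)$ is $1$ in the first case and $0$ in the second, and the lengths are $3$ and $2$. So the quantities to compute are the longest chains between pairs of new elements.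

## 4. Batches of $B$ updates: a bound in which $B$ cancels

The natural plan is to cut the updates into *epochs* of at most $B$ updates. In one epoch let $T_0$ be the set of elements touched by an update, so $|T_0|\le B$, and let $S$ be the set of elements that are present at the start and not touched. We call the elements of $S$ *old*. At each time $k$ of the epoch the present set is $S\cup A_k$ with $A_k\subseteq T_0$. Add two artificial elements: $\sigma$, with first position and smallest value, and $\tau$, with last position and largest value. Put $Q=T_0\cup\{\sigma,\tau\}$, so $|Q|\le B+2$, and let $N=|S|+|Q|$. In the grid $[N]^2$ we have $\sigma=(1,1)$ and $\tau=(N,N)$.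

Splitting a longest chain at its elements from $A_k$ gives
$$L_k=\max\Big\{j+\sum_{i=0}^jW_S(p_i^+,p_{i+1}^-)\ :\ \sigma=p_0\prec p_1\prec\dots\prec p_{j+1}=\tau,\ p_1,\dots,p_j\in A_k\Big\}. \tag{2}$$
Given all $W_S(p^+,q^-)$ with $p,q\in Q$, this is a longest-path computation costing $O(B^2)$ per time $k$. For one source $p$, a patience scan of $\{z\in S:p\prec z\}$ gives $W_S(p^+,q^-)$ for all $q$ in $O(n\log n)$ time. So with $n$ insertions an epoch costs about $B\,n\log n$, there are about $n/B$ epochs, and the product is $n^2\log n$ whatever $B$ is.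

The plan fails because every source is charged for all of $S$. To win, a source must cost $o(n)$ up to logarithms, after a preprocessing of $S$ that all sources share.

The fact not yet used is that (2) need not be evaluated with the exact values of all $W_S(p^+,q^-)$. Since $L_k\ge\ell=\lambda(S)$, only chains of size at least $\ell$ matter. Such a chain has at least $\ell-B$ old elements, with distinct ranks in $\{1,\dots,\ell\}$, so it misses at most $B$ ranks. Fix a level $c$. The chain then contains an old element with rank in $[c-B,c]$ and one with rank in $[c+1,c+B+1]$, if these intervals lie in $[1,\ell]$. So the place where it passes from "rank at most $c$" to "rank more than $c$" is visible from the $2B+2$ levels around $c$ together with $Q$. If we cut at places where these levels contain few points, few crossing points are possible in total, and a source only has to visit those. The moves from the crossing points of one cut to those of the next are read off a structure built once for all sources. Section 5 builds this structure, Section 6 chooses the cuts, Section 7 propagates a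 source through them, Section 8 proves exactness, and Section 9 counts.

## 5. Boundary paths of down-sets and unit-Monge distances

**Step 5.1: boundary paths.** *This step fixes the curves on which chains are allowed to start and stop.*

**Definition (down-set, heights, path).** A down-set $D\subseteq[N]^2$ contains with a cell all cells coordinatewise below it. Its heights are $\eta(x)=\max\{y:(x,y)\in D\}$, or $0$ if there is none. They are nonincreasing in $x$. Put $\eta(0)=N$ and $\eta(N+1)=0$. So $(x,y)\in D\iff y\le\eta(x)$. A lattice point $(P,V)$ is *weakly below* $\gamma(D)$ if $V\le\eta(P)$, and *weakly above* if $V\ge\eta(P+1)$. The set $\gamma=\gamma(D)$ consists of the points that are both. In column $P$ it is the vertical segment from $\eta(P)$ down to $\eta(P+1)$, and the segment in column $P+1$ starts at height $\eta(P+1)$. So $\gamma$ is a right/down lattice path from $(0,N)$ to $(N,0)$. The index of $(P,V)$ is $\iota(P,V)=P+N-V$, and $\gamma(i)$ is the unique point of $\gamma$ of index $i$, $0\le i\le2N$.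

Example. In the running example let $D$ be the set of cells of $[4]^2$ not coordinatewise $\ge(3,2)$. Then $\eta(1)=\eta(2)=4$ and $\eta(3)=\eta(4)=1$. The path is $(0,4),(1,4),(2,4),(2,3),(2,2),(2,1),(3,1),(4,1),(4,0)$.

If $z=(x,y)\in D$, the lattice point $(x,y)$ is weakly below $\gamma$. If $z\notin D$, then $y-1\ge\eta(x)$, so $(x-1,y-1)$ is weakly above. Moreover
$$z\unlhd u,\ u\text{ weakly below }\gamma\ \Longrightarrow\ z\in D, \tag{3}$$
because $y\le V_u\le\eta(P_u)\le\eta(x)$. Next,
$$a\le b,\ a\text{ weakly below},\ b\text{ weakly above }\gamma\ \Longrightarrow\ \text{some }u\in\gamma\text{ has }a\le u\le b. \tag{4}$$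
To see (4), walk from $a$ to $b$ by right and up steps and let $(P,V)$ be the last point that is weakly below. If it is $b$, then $b\in\gamma$. If the next step is to the right, then $V>\eta(P+1)$. If it is up, then $V+1>\eta(P)\ge V$, so $V=\eta(P)\ge\eta(P+1)$. In both cases $(P,V)$ is also weakly above, so it lies on $\gamma$.

Now let $D\subseteq D'$ with heights $\eta\le\eta'$ and paths $\gamma,\gamma'$, and let $s\in\gamma$, $t\in\gamma'$. If $P_t<P_s$, then $V_s\le\eta(P_s)\le\eta(P_t+1)\le\eta'(P_t+1)\le V_t$. Hence exactly one of the following holds: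
$$s\le t;\qquad t\text{ left of }s:\ P_t<P_s,\ V_t\ge V_s;\qquad t\text{ below }s:\ V_t<V_s,\ P_t\ge P_s. \tag{5}$$

**Step 5.2: the distance.** *This step turns longest chains between two paths into a full matrix, including the pairs $s\not\le t$ where no chain exists. The values there are chosen so that the matrix is a $P^\Sigma$.*

**Definition (distance).** For $X\subseteq D'\setminus D$, $s=\gamma(i)$, $t=\gamma'(j)$ let
$$d_{D,D',X}(i,j)=d(s,t)=\begin{cases}P_t-P_s-W_X(s,t)&\text{if }s\le t,\\ \max(0,j-i)&\text{otherwise.}\end{cases}$$
Since $j-i=(P_t-P_s)+(V_s-V_t)$, this is $0$ if $t$ is left of $s$, and $(P_t-P_s)+(V_s-V_t)$ if $t$ is below $s$. For $s\le t$ a chain counted by $W_X(s,t)$ uses distinct columns in $(P_s,P_t]$ and distinct rows in $(V_s,V_t]$. So $W_X(s,t)\le\min(P_t-P_s,V_t-V_s)$, and in all cases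
$$d(s,t)\ge\max(0,\iota(t)-\iota(s)). \tag{6}$$

Example. Let $N=1$, $D=\emptyset$, $D'=[1]^2$. Then $\gamma$ is $(0,1),(0,0),(1,0)$ and $\gamma'$ is $(0,1),(1,1),(1,0)$. All entries equal $\max(0,j-i)$ except $d(1,1)=1-|X|$. So $d=I^\Sigma$ if $X=\{(1,1)\}$ and $d=\tau_2^\Sigma$ if $X=\emptyset$.

**Step 5.3: composition.** *This step shows that distances across two adjacent regions are the $\odot$-product of the two distances.*

**Lemma 4.** Let $D\subseteq D'\subseteq D''$, $X_1\subseteq D'\setminus D$, $X_2\subseteq D''\setminus D'$ and $X=X_1\cup X_2$. Then $d_{D,D'',X}=d_{D,D',X_1}\odot d_{D',D'',X_2}$.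

*Proof.* Write $d,d_1,d_2$ and $W,W_1,W_2$ for the three distances and chain sizes, and let $s\in\gamma$, $t\in\gamma''$.

First, some $u\in\gamma'$ satisfies $d_1(s,u)+d_2(u,t)\le d(s,t)$.

- $s\le t$. Let $Z$ be an optimal chain for $W(s,t)$. As $D'$ is a down-set, $Z\cap D'$ is a prefix of $Z$. Let $a$ be the upper right corner $(x,y)$ of the last element $(x,y)$ of $Z\cap D'$, or $a=s$ if there is none. Let $b$ be the lower left corner $(x-1,y-1)$ of the first element $(x,y)$ of $Z\setminus D'$, or $b=t$ if there is none. Then $s\le a\le b\le t$. The point $a$ is weakly below $\gamma'$ (for $a=s$: $V_s\le\eta(P_s)\le\eta'(P_s)$), and $b$ is weakly above $\gamma'$ (for $b=t$: $V_t\ge\eta''(P_t+1)\ge\eta'(P_t+1)$). Take $u\in\gamma'$ with $a\le u\le b$ from (4). Then $s\le u\le t$, $W_1(s,u)\ge|Z\cap D'|$ and $W_2(u,t)\ge|Z\setminus D'|$, so $d_1(s,u)+d_2(u,t)\le P_t-P_s-|Z|=d(s,t)$.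
- $t$ left of $s$, so $d(s,t)=0$. Take $u=(P_s,\eta'(P_s))\in\gamma'$. Then $V_u\ge\eta(P_s)\ge V_s$, so $s\le u$ in the same column and $d_1(s,u)=0$. Since $P_t<P_u$, (5) says that $t$ is left of $u$, so $d_2(u,t)=0$.
- $t$ below $s$, so $V_s\ge1$. Let $P_u=\max\{P\le N:\eta'(P)\ge V_s\}$. It is $\ge P_s$ because $\eta'(P_s)\ge\eta(P_s)\ge V_s$. Put $u=(P_u,V_s)$. Then $\eta'(P_u+1)<V_s\le\eta'(P_u)$, so $u\in\gamma'$. As $s\le u$ lie in one row, $d_1(s,u)=P_u-P_s=\iota(u)-\iota(s)$. Since $V_t<V_u$, (5) says that $t$ is below $u$, so $d_2(u,t)=\iota(t)-\iota(u)$. The sum is $\iota(t)-\iota(s)=d(s,t)$.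

Second, every $u\in\gamma'$ satisfies $d_1(s,u)+d_2(u,t)\ge d(s,t)$. If $s\not\le t$, apply (6) twice: the sum is at least $\max(0,\iota(t)-\iota(s))=d(s,t)$. Let $s\le t$. We need the sum to be at least $P_t-P_s-W(s,t)$. Apply (5) to $(s,u)$ and to $(u,t)$.

- $s\le u\le t$. Concatenating chains, $W_1(s,u)+W_2(u,t)\le W(s,t)$.
- $u$ left of $s$, $u\le t$. A chain between $u$ and $t$ has at most $P_s-P_u$ elements of column $\le P_s$. The others have rows $>V_u\ge V_s$, so they lie between $s$ and $t$. Thus $W_2(u,t)\le P_s-P_u+W(s,t)$, and $d_2\ge P_t-P_s-W(s,t)$.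
- $u$ left of $s$, $t$ below $u$. Then $d_2=P_t-P_u+V_u-V_t\ge P_t-P_s$.
- $u$ left of $s$, $t$ left of $u$. Impossible, as $P_t<P_u<P_s$ contradicts $s\le t$.
- $u$ below $s$, $u\le t$. At most $V_s-V_u$ elements of a chain between $u$ and $t$ have row $\le V_s$. The others have columns $>P_u\ge P_s$ and lie between $s$ and $t$. So $W_2(u,t)\le(V_s-V_u)+W(s,t)$. With $d_1=P_u-P_s+V_s-V_u$ we get $d_1+d_2\ge P_t-P_s-W(s,t)$.
- $u$ below $s$, $t$ left of $u$. Then $d_1\ge P_u-P_s>P_t-P_s$.
- $u$ below $s$, $t$ below $u$. Impossible, as $V_t<V_u<V_s$.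
- $s\le u$, $t$ left of $u$. At most $P_u-P_t$ elements of a chain between $s$ and $u$ have column $>P_t$. The others have rows $\le V_u\le V_t$. So $W_1(s,u)\le(P_u-P_t)+W(s,t)$ and $d_1\ge P_t-P_s-W(s,t)$.
- $s\le u$, $t$ below $u$. At most $V_u-V_t$ elements have row $>V_t$. The others have columns $\le P_u\le P_t$. So $W_1(s,u)\le(V_u-V_t)+W(s,t)$. With $d_2=P_t-P_u+V_u-V_t$ the sum is at least $P_t-P_s-W(s,t)$. $\blacksquare$

**Step 5.4: the distance is a distribution matrix.** *This step gives us Fact (T) and the Monge facts for $d$.*

**Lemma 5.** $d_{D,D',X}=P^\Sigma$ for some permutation matrix $P$ of size $2N$.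

*Proof.* If $D'=D$, then $X=\emptyset$ and $s,t$ lie on one right/down path. So $s\le t$ forces equal rows, with $j-i=P_t-P_s=d\ge0$, or equal columns, with $d=0$ and $j-i\le0$. Hence $d(i,j)=\max(0,j-i)$, and $P$ is the identity.

Let $D'=D\cup\{(x,y)\}$. Then $\eta(x)=y-1$, $\eta'(x)=y$, $\eta(x-1)\ge y$ and $\eta(x+1)\le y-1$. The two paths differ only at the index $k=x+N-y$, where $\gamma(k)=(x-1,y-1)$ and $\gamma'(k)=(x,y)$. They share $\gamma(k-1)=(x-1,y)$ and $\gamma(k+1)=(x,y-1)$, and $1\le k\le2N-1$. The only point of $\gamma$ that is $\lhd(x,y)$ is $\gamma(k)$: points with $P<x-1$ have $V\ge\eta(P+1)\ge y$, and points with $P=x-1$ have $V\ge y-1$. Likewise the only $t\in\gamma'$ with $(x,y)\unlhd t$ is $\gamma'(k)$: points with $P=x$ have $V\le y$, and points with $P>x$ have $V\le\eta(x+1)\le y-1$. So $W_X=0$ unless $(i,j)=(k,k)$.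

For $(i,j)\ne(k,k)$ we claim $d(i,j)=\max(0,j-i)$. This holds by definition if $s\not\le t$, and by the first case if both points lie on $\gamma$. Otherwise $t=(x,y)\ge s=\gamma(i)$ with $i\ne k$. If $i<k$, then $V_s\ge y$, so $V_s=y$ and $d=x-P_s=k-i$. If $i>k$, then $P_s\ge x$, so $P_s=x$ and $d=0$. Finally $d(k,k)=1-[(x,y)\in X]$. So $d=P^\Sigma$, where $P$ is the identity if $(x,y)\in X$ and the transposition of $k,k+1$ otherwise.

In general, add the cells of $D'\setminus D$ one at a time by nondecreasing $x+y$. All intermediate sets are down-sets. Apply Lemma 4 and Fact (T) at each step. $\blacksquare$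

**Step 5.5: compression and inflation.** *The matrix of Lemma 5 has size $2N$ even if $X$ has few points. This step recovers it from a matrix of size $2|X|$.*

**Definition (compression).** Let $X\subseteq D'\setminus D$ have $m$ points with columns $\xi_1<\dots<\xi_m$ and rows $\upsilon_1<\dots<\upsilon_m$. Map a lattice point $u$ to $\bar u=(\#\{i:\xi_i\le P_u\},\#\{j:\upsilon_j\le V_u\})$, and $z=(\xi_i,\upsilon_j)\in X$ to $\bar z=(i,j)\in[m]^2$. For a down-set $D$ let $\bar D=\{(i,j):(\xi_i,\upsilon_j)\in D\}$. This is a down-set with heights $\bar\eta(i)=\#\{j:\upsilon_j\le\eta(\xi_i)\}$.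

Then $\bar X\subseteq\bar D'\setminus\bar D$. Also $s\lhd z\iff\bar s\lhd\bar z$ and $z\unlhd t\iff\bar z\unlhd\bar t$, because $\xi_i\le P\iff i\le\#\{i':\xi_{i'}\le P\}$, and the same holds for rows. Hence $W_X(s,t)=W_{\bar X}(\bar s,\bar t)$.

Example. For the path of Step 5.1 and $X=\{(3,2)\}$ we have $m=1$. The nine points of the path are sent to $(0,1)$ five times, then $(0,0)$, then $(1,0)$ three times. Without repetitions this is $\gamma(\emptyset)$ in the grid $[1]^2$, and indeed $\bar D=\emptyset$ because $\eta(3)=1<2$.

**Lemma 6.** Deleting repetitions from $\overline{\gamma(0)},\dots,\overline{\gamma(2N)}$ yields exactly the path $\gamma(\bar D)$.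

*Proof.* Let $u=(P,V)\in\gamma(D)$ and $\bar u=(i,j)$. If $i\ge1$, then $\xi_i\le P$, so $V\le\eta(P)\le\eta(\xi_i)$ and $j\le\bar\eta(i)$. For $i=0$ this is trivial. If $i<m$, then $\xi_{i+1}\ge P+1$, so $\eta(\xi_{i+1})\le\eta(P+1)\le V$ and $\bar\eta(i+1)\le j$. For $i=m$ this is trivial. So $\bar u\in\gamma(\bar D)$. A step of $\gamma(D)$ in a column $\xi_i$ or a row $\upsilon_j$ becomes a unit step to the right or down, and every other step becomes a repetition. So the reduced sequence is a right/down path from $(0,m)$ to $(m,0)$ inside $\gamma(\bar D)$. Both have exactly one point of each index, so they coincide. $\blacksquare$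

A path in the grid $[N]^2$ has one horizontal step per column (from $x-1$ to $x$) and one vertical step per row (from $y$ to $y-1$). Call the rows and columns of $X$ *kept*, and also the steps in them. By Lemma 6, $\iota(\bar u)$ is the number of kept steps before $u$ on its path.

**Lemma 7 (inflation).** Let $\bar P$ be the matrix of Lemma 5 for $(\bar D,\bar D',\bar X)$. Define $P$ as follows. The $a$-th kept step of $\gamma$ is matched to the $b$-th kept step of $\gamma'$ iff $\bar P(a,b)=1$. The step of $\gamma$ in a non-kept column or row is matched to the step of $\gamma'$ in the same column or row. Then $P^\Sigma=d_{D,D',X}$.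

*Proof.* Let $s=\gamma(i)$, $t=\gamma'(j)$. Then $P^\Sigma(i,j)$ counts matched pairs whose first step comes after $s$ on $\gamma$ and whose second step comes before $t$ on $\gamma'$. The step of $\gamma$ in column $x$ comes after $s$ iff $x>P_s$, and the one in row $y$ iff $y\le V_s$. The step of $\gamma'$ in column $x$ comes before $t$ iff $x\le P_t$, and the one in row $y$ iff $y>V_t$. With $\bar d=d_{\bar D,\bar D',\bar X}$ we get
$$P^\Sigma(i,j)=\bar d(\bar s,\bar t)+\#\{\text{non-kept }x:P_s<x\le P_t\}+\#\{\text{non-kept }y:V_t<y\le V_s\}. \tag{7}$$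

- $s\le t$. Then $\bar s\le\bar t$, the last count is $0$, and the sum is $\bar P_t-\bar P_s-W_X(s,t)+(P_t-P_s)-(\bar P_t-\bar P_s)=d(s,t)$.
- $t$ left of $s$. Both counts are $0$. If $\bar P_t=\bar P_s$, then $\bar s\le\bar t$ and $W=0$, so $\bar d=0$. Otherwise $\bar t$ is left of $\bar s$ and $\bar d=0$. So the sum is $0=d(s,t)$.
- $t$ below $s$. Then $\bar d=(\bar P_t-\bar P_s)+(\bar V_s-\bar V_t)$. This is the definition if $\bar V_t<\bar V_s$. If $\bar V_t=\bar V_s$, then $\bar s\le\bar t$ and $W=0$. The counts are $(P_t-P_s)-(\bar P_t-\bar P_s)$ and $(V_s-V_t)-(\bar V_s-\bar V_t)$, so the sum is $(P_t-P_s)+(V_s-V_t)=d(s,t)$. $\blacksquare$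

Example. Continue with $X=\{(3,2)\}$ and $D'=[4]^2$. Here $\bar P$ is the identity of size $2$ (the example of Step 5.2). For $s=(2,1)$, $t=(4,4)$ we have $\bar s=(0,0)$, $\bar t=(1,1)$ and $\bar d=1-0-1=0$. The only non-kept column in $(2,4]$ is column $4$. So (7) gives $1$, which is $P_t-P_s-W=2-1$.

**Step 5.6: the data structure.** *This step makes $d(s,t)$ available at a preprocessing cost depending on $|X|$ only, up to logarithms.*

**Proposition 8.** Let $D\subseteq D'$ have heights that can be evaluated in $O(\log N)$ time, and let $X\subseteq D'\setminus D$, $|X|=m$, be given sorted by column and by row. In $O(1+m\log^2N)$ time one can build a structure that returns $d(s,t)$ for any $s\in\gamma(D)$, $t\in\gamma(D')$ in $O(\log N)$ time.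

*Proof.* Compress to $[m]^2$ and store the height arrays $\bar\eta,\bar\eta'$. Each entry costs one height evaluation and one binary search. Compute $\bar P$ recursively. If $m\le1$, it is the identity of size $2m$: for $m=1$ we have $\bar D=\emptyset$, $\bar D'=[1]^2$, and the single cell is in $\bar X$.

For $m\ge2$ let $h=\lfloor m/2\rfloor$ and $E=\bar D\cup(\bar D'\cap\{x\le h\})$. This is a down-set with heights $\bar\eta'(x)$ for $x\le h$ and $\bar\eta(x)$ for $x>h$. The points of $\bar X$ in $E$ are those with column $\le h$, since no point of $\bar X$ is in $\bar D$. Recurse on the compressed versions of $(\bar D,E,\bar X\cap E)$ and $(E,\bar D',\bar X\setminus E)$, which have $\lfloor m/2\rfloor$ and $\lceil m/2\rceil$ points. Their sorted lists and their height arrays $i\mapsto\#\{j:\upsilon_j\le\eta(\xi_i)\}$ are obtained in $O(m)$ time from prefix counts of kept rows. Inflate both resulting matrices to size $2m$ by Lemma 7. For this, list the $2m$ steps of the three paths with their columns and rows, in $O(m)$ time. Then multiply by Fact (T). By Lemma 4 the product is the matrix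 for $(\bar D,\bar D',\bar X)$. The time is $T(m)=T(\lfloor m/2\rfloor)+T(\lceil m/2\rceil)+O(m\log m)=O(m\log^2m)$.

Finally preprocess $\bar P$ for dominance counting. To answer a query with $s\le t$, find $\bar s,\bar t$ by binary search and return $d(s,t)=(P_t-P_s)-W$, where $W=\bar P_t-\bar P_s-\bar P^\Sigma(\iota(\bar s),\iota(\bar t))$. If $s\not\le t$, use the formula $\max(0,\iota(t)-\iota(s))$. $\blacksquare$

## 6. Sparse windows of levels and the points where long chains cross

Now fix $B=\lceil n^{1/4}\rceil$ and one epoch, with the notation $T_0,S,A_k,\sigma,\tau,Q,N$ of Section 4, $\ell=\lambda(S)$, and ranks and levels taken in $S$. Here $N=O(n)$, and $L_k=\lambda(S\cup A_k)\ge\ell$.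

**Step 6.1: down-sets separating ranks.** *This step describes "rank at most $c$" by a down-set of the whole grid.* For $1\le c<\ell$ let $D_c$ be the set of cells that are not coordinatewise $\ge$ any point of $\Lambda_{c+1}$. For $z\in S$,
$$z\in D_c\iff r(z)\le c.$$
Indeed, if $r(z)\ge c+1$, a longest chain ending at $z$ contains an element of rank $c+1$, so $z\notin D_c$. Conversely, if $z\ge z'\in\Lambda_{c+1}$ coordinatewise, then $z=z'$ or $z'\prec z$, so $r(z)\ge c+1$. For $c<c'$ we have $D_c\subseteq D_{c'}$, since every point of $\Lambda_{c'+1}$ is $\ge$ some point of $\Lambda_{c+1}$. Also $\sigma=(1,1)\in D_c$, because no old point is $(1,1)$, and $\tau=(N,N)\notin D_c$, because $\Lambda_{c+1}\ne\emptyset$. Since $\Lambda_{c+1}$ is an antichain, its rows decrease with the column. So $\eta(x)$ is the row of the last point of $\Lambda_{c+1}$ with column $\le x$, minus $1$, or $N$ if there is no such point. A binary search finds it in $O(\log N)$ time.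

Example. The down-set of Step 5.1 is $D_1$ for the four points of the running example, with $\sigma,\tau$ left out.

**Step 6.2: choosing the cuts.** *This step puts the cuts where few old points are nearby, but not too far apart.* Let $G=4B^2$ and $T=2B+2\le G$, and put $R=\lfloor\ell/G\rfloor$. If $R\ge1$, split the levels $1,\dots,\ell$ into $R$ groups of consecutive levels, $R-1$ of size $G$ and a last one of size in $[G,2G)$. In each group take $\lfloor\text{size}/T\rfloor$ disjoint windows of $T$ consecutive levels and choose one with fewest old points. Write it as $[c-B,c+B+1]$, and make $c$ a cut. This gives cuts $c_1<\dots<c_R$ with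
$$c_b-B\ge1,\qquad c_b+B+1\le\ell,\qquad c_{b+1}-c_b\ge T\ge B+1\quad(1\le b<R).$$
Put $c_0=0$, $c_{R+1}=\ell$ and $G_b=c_{b+1}-c_b$. Then $G_b\le4G$ for $0\le b\le R$, since two consecutive cuts lie in two adjacent groups with fewer than $3G$ levels together. The first and last gaps lie in one group, and for $R=0$ the single gap is $\ell<G$.

**Definition (regions).** Let $D^0=\emptyset$, $D^b=D_{c_b}$ for $1\le b\le R$, and $D^{R+1}=[N]^2$, with heights $\eta_b$ and paths $\gamma_b$. Region $b$ is $D^{b+1}\setminus D^b$ for $0\le b\le R$, and $\mathrm{reg}(e)$ is the region containing $e$. Let $X_b=\{z\in S:\mathrm{reg}(z)=b\}=\{z\in S:c_b<r(z)\le c_{b+1}\}$.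

Example. If $\ell<G$, then $R=0$ and the only region is the whole grid, with $X_0=S$.

**Step 6.3: candidates.** *This step lists, for each cut, the few points of $\gamma_b$ through which a long chain may be routed.*

**Definition (candidates).** For $1\le b\le R$ let $Z_b=Q\cup\{z\in S:c_b-B\le r(z)\le c_b+B+1\}$. For each $z=(x,y)\in Z_b$ put into $\Gamma_b$ the two points
$$\big(\max\{P:\eta_b(P)\ge y\},\,y\big),\qquad\big(x-1,\,\eta_b(x)\big).$$
Let $\Gamma_0=\Gamma_{R+1}=\emptyset$ and $m_b=|\Gamma_b|\le2|Z_b|$.

Both points lie on $\gamma_b$. For the first, $\eta_b(P+1)<y\le\eta_b(P)$. For the second, $\eta_b(x)\le\eta_b(x-1)$.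

Example. On the path of Step 5.1, the cell $(3,2)$ yields $(2,2)$ and $(2,1)$, and the cell $(2,1)$ yields $(4,1)$ and $(1,4)$.

Since every group has size at least $G\ge T$, it has at least $\lfloor G/T\rfloor\ge G/(2T)$ windows. So the chosen windows contain in total at most $2T|S|/G=(B+1)|S|/B^2\le2n/B$ old points. Also $R\le n/G$. Hence
$$M:=\sum_bm_b\le2\sum_b|Z_b|\le2\Big(\frac{2n}B+R(B+2)\Big)=O(n/B). \tag{8}$$

**Step 6.4: crossing.** *This step shows that every chain that can matter passes every cut through a candidate.*

**Lemma 9.** Let $C$ be a chain in $S\cup A_k$ with $|C|\ge\ell$, and let $C'=\{\sigma\}\cup C\cup\{\tau\}$. For each cut $b$, $1\le b\le R$, there is $g\in\Gamma_b$ such that each $e\in C'\cap D^b$ satisfies $e\unlhd g$ and each $e\in C'\setminus D^b$ satisfies $g\lhd e$. Moreover the old elements of $C$ miss at most $B$ of the ranks $1,\dots,\ell$.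

*Proof.* $C$ has at least $\ell-B$ old elements, with distinct ranks in $[1,\ell]$. This gives the last claim. So $C$ contains old elements with rank in $[c_b-B,c_b]$ and with rank in $[c_b+1,c_b+B+1]$, since each of these intervals has $B+1$ ranks. The set $C'\cap D^b$ is a prefix of $C'$. Let $e_1=(x_1,y_1)$ be its last element and $e_2=(x_2,y_2)$ the next element of $C'$. They exist since $\sigma\in D^b$ and $\tau\notin D^b$.

If $e_1$ is old, it is the last old element of $C$ of rank $\le c_b$, so its rank is at least $c_b-B$. Similarly, if $e_2$ is old, it is the first old element of rank $>c_b$, so its rank is at most $c_b+B+1$. If they are not old, they are in $Q$. Thus $e_1,e_2\in Z_b$.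

Let $P^*=\max\{P:\eta_b(P)\ge y_1\}$. Then $P^*\ge x_1$, as $e_1\in D^b$. If $P^*\le x_2-1$, take $g=(P^*,y_1)$, for which $e_1\unlhd g$ and $g\lhd e_2$. If $P^*\ge x_2$, then $\eta_b(x_2)\ge\eta_b(P^*)\ge y_1$. Take $g=(x_2-1,\eta_b(x_2))$. From $x_1\le x_2-1$ we get $e_1\unlhd g$, and from $e_2\notin D^b$ we get $y_2>\eta_b(x_2)$, so $g\lhd e_2$. In both cases $g\in\Gamma_b$. The other elements follow since they are coordinatewise $\le e_1$ or $\ge e_2$. $\blacksquare$

## 7. Sweeping one source through the regions

For each source $p=(x_p,y_p)\in Q\setminus\{\tau\}$ with $a=\mathrm{reg}(p)$ we compute numbers $\alpha_p(g)$, for $g\in\Gamma_b$ with $b>a$, and $\alpha_p(q)$, for $q\in Q$, in $\mathbb Z\cup\{-\infty\}$. They never exceed the true longest chain from $p$, and they are large enough along every chain of size at least $\ell$. The regions are processed in the order $b=a,a+1,\dots,R$. The elements of $Q$ inside a region lie on no path $\gamma_b$. To reach them we cut the region at their columns.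

**Step 7.1: slabs.** *This step makes the columns of the elements of $Q$ part of boundary paths, so that Proposition 8 applies to them.*

**Definition (slabs).** In region $b$ let $x_1<\dots<x_e$ ($e=e_b$) be the columns of the $q\in Q$ with $\mathrm{reg}(q)=b$, and put $x_0=0$, $x_{e+1}=N$. Slab $\kappa$, $0\le\kappa\le e$, consists of the columns $(x_\kappa,x_{\kappa+1}]$. If $x_e=N$, the empty slab $e$ is dropped. Let $X_{b,\kappa}$ be the part of $X_b$ in these columns. A candidate $(P,V)$ belongs to slab $\kappa$ if $x_\kappa<P\le x_{\kappa+1}$, and candidates with $P=0$ belong to slab $0$.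

Example. If $N=6$ and region $b$ contains elements of $Q$ exactly in columns $2$ and $5$, the slabs are $(0,2],(2,5],(5,6]$.

For slab $\kappa$ let $D\subseteq D'$ be the down-sets with heights
$$h(x)=N,\ \eta_b(x),\ 0\qquad\text{and}\qquad h'(x)=N,\ \eta_{b+1}(x),\ 0$$
for $x\le x_\kappa$, $x_\kappa<x\le x_{\kappa+1}$, $x>x_{\kappa+1}$ respectively. Then $X_{b,\kappa}\subseteq D'\setminus D$. Build the structure of Proposition 8 for $(D,D',X_{b,\kappa})$ and call its distance $d$. Reading off the definition of the paths:

- on $\gamma(D)$ lie the points $(x_\kappa,V)$ with $V\ge\eta_b(x_\kappa+1)$, because $h(x_\kappa+1)=\eta_b(x_\kappa+1)$ and $h(x_\kappa)=N$, and the candidates of $\Gamma_b$ in slab $\kappa$, because in the slab $h(P)=\eta_b(P)$ and $h(P+1)\le\eta_b(P+1)$ (and $h(0)=N$ for $P=0$);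
- on $\gamma(D')$ lie the points $(x_{\kappa+1},V)$ with $V\le\eta_{b+1}(x_{\kappa+1})$, because $h'(x_{\kappa+1}+1)=0$, and, for the same reason as above, the candidates of $\Gamma_{b+1}$ in slab $\kappa$.

**Step 7.2: one slab.** *This step carries values from the entry points of a slab to its exit points.* Put $\theta=0$ in region $b=a$ and $\theta=\theta_b:=c_b-r_p-B$ in regions $b>a$. Values below $\theta$ will be discarded. Section 8 shows that a chain of size at least $\ell$ never needs them, and the discarding keeps the number of distinct values small.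

The input is a finite list Src of points $s\in\gamma(D)$ with integers $\mathrm{val}(s)$ such that
$$p^+\le s,\qquad\theta\le\mathrm{val}(s)\le W_S(p^+,s). \tag{9}$$
For $t\in\gamma(D')$ with $p^+\le t$ let
$$\beta(t)=\max_{s\in\mathrm{Src}}\big(\mathrm{val}(s)+P_t-P_s-d(s,t)\big),$$
replaced by $-\infty$ if it is $<\theta$. For $s\le t$ the term is $\mathrm{val}(s)+W_{X_{b,\kappa}}(s,t)$, as it should be. For $s\not\le t$ the next lemma shows that the term does no harm, and we keep it because the full matrix $d$ is Monge.

**Lemma 10.** (i) $\beta(t)\le W_S(p^+,t)$. (ii) If $s\in\mathrm{Src}$ and $s\le t$, then $\beta(t)\ge\mathrm{val}(s)+W_{X_{b,\kappa}}(s,t)$. (iii) On the line $t=(x_{\kappa+1},V)$, $\beta$ is nondecreasing in $V$, and for $V\le\eta_{b+1}(x_{\kappa+1})$ it takes at most $G_b+B+1$ finite values.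

*Proof.* (ii) is the definition of $d$. The value is at least $\mathrm{val}(s)\ge\theta$, so it is not discarded.

(i) If $s\le t$, concatenate a chain for $W_S(p^+,s)$ with one for $W_{X_{b,\kappa}}(s,t)$. If $t$ is left of $s$, the term is $\mathrm{val}(s)-(P_s-P_t)$. Deleting the at most $P_s-P_t$ elements with columns in $(P_t,P_s]$ from an optimal chain for $W_S(p^+,s)$ leaves a chain between $p^+$ and $t$, because $V_s\le V_t$. If $t$ is below $s$, the term is $\mathrm{val}(s)-(V_s-V_t)$. Delete the at most $V_s-V_t$ elements with rows in $(V_t,V_s]$. The remaining ones have columns $\le P_s\le P_t$.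

(iii) By Lemma 5, $d$ is nondecreasing in $\iota(t)=x_{\kappa+1}+N-V$, and $P_t$ is fixed. So $\beta$ is nondecreasing in $V$. A point $t$ with $V\le\eta_{b+1}(x_{\kappa+1})$ is weakly below $\gamma_{b+1}$. By (3), elements $z\in S$ with $z\unlhd t$ lie in $D^{b+1}$ and have rank $\le c_{b+1}$. If moreover $p\prec z$, the rank is $>r_p$. Also $r_p\le c_{b+1}$: since $p\in D^{a+1}\subseteq D^{b+1}$, the old elements $\prec p$ lie in $D^{b+1}$. Hence $W_S(p^+,t)\le c_{b+1}-r_p$, and finite values satisfy $\theta\le\beta\le c_{b+1}-r_p$. For $b>a$ these are at most $c_{b+1}-c_b+B+1=G_b+B+1$ values. For $b=a$ we have $r_p\ge c_a$. This is trivial for $a=0$. For $a\ge1$, $p\notin D^a$ is coordinatewise $\ge$ a point of $\Lambda_{c_a+1}$, which is then $\prec p$. So there are at most $G_a+1$ values. $\blacksquare$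

The output of the slab step consists of two parts.

- (A) $\beta(t)$ for those $t\in\Gamma_{b+1}$ in the slab with $p^+\le t$.
- (B) If $\kappa<e$: the step function $V\mapsto\beta(x_{\kappa+1},V)$ on the range
$$\max\big(y_p,\ \eta_b(x_{\kappa+1}+1)\big)\le V\le\eta_{b+1}(x_{\kappa+1}), \tag{10}$$
given by its *breakpoints*: for each finite value, the smallest $V$ in the range attaining it.

Example. If $\beta=3,3,5,5,6$ at $V=4,5,6,7,8$, the breakpoints are $V=4,6,8$, with values $3,5,6$.

By monotonicity, $\beta$ at any $V$ in the range is the value of the last breakpoint $\le V$, or $-\infty$ if there is none. If Src is nonempty, then $x_p\le P_s\le x_{\kappa+1}$ for a source $s$, so $p^+\le t$ for all $t$ in range (10). If Src is empty, all outputs are $-\infty$ and there are no breakpoints.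

**Step 7.3: one region.** *This step says which points are sources of which slab, and how the numbers $\alpha_p$ are read off.*

*Region $b=a$.* Let $x_p=x_{\kappa_0}$. Then $\kappa_0\ge1$, and $x_{\kappa_0}<N$ as $p\ne\tau$. Process the slabs $\kappa_0,\dots,e$ (those not dropped). In slab $\kappa_0$, Src is the single point $p^+=(x_{\kappa_0},y_p)$ with value $0$. It lies on $\gamma(D)$, since $p\notin D^a$ gives $y_p>\eta_a(x_p)\ge\eta_a(x_p+1)$. In slab $\kappa>\kappa_0$, Src is the list of breakpoints on the line $x_\kappa$, found in slab $\kappa-1$, with their values. Additionally, for $g\in\Gamma_{a+1}$ with $P_g=x_p$ and $V_g\ge y_p$, set $\alpha_p(g)=0$. This equals $W_S(p^+,g)$, since no column is left. Such $g$ belong to slab $\kappa_0-1$, which is not processed.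

*Region $b>a$.* Process the slabs $0,\dots,e$. In slab $\kappa$, Src consists of the breakpoints on the line $x_\kappa$ (if $\kappa\ge1$) and of all $g\in\Gamma_b$ in the slab with $\alpha_p(g)\ge\theta_b$, with value $\alpha_p(g)$.

*Reading off.* Set $\alpha_p(g)=\beta(g)$ for $g\in\Gamma_{b+1}$ in a processed slab with $p^+\le g$. For $q=(x_q,y_q)\in Q\setminus\{p\}$ of region $b$ with $p\prec q$ and $x_q=x_{\kappa+1}$, set $\alpha_p(q)=\beta(x_q,y_q-1)$. If $b=a$, then $x_q>x_p$ gives $\kappa\ge\kappa_0$, so the slab was processed. All other $\alpha$'s are $-\infty$.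

The height $V=y_q-1$ lies in range (10): $p\prec q$ gives $y_q-1\ge y_p$; $q\notin D^b$ gives $y_q-1\ge\eta_b(x_q)\ge\eta_b(x_q+1)$; and $q\in D^{b+1}$ gives $y_q-1<\eta_{b+1}(x_q)$. All sources lie on $\gamma(D)$, the breakpoints because of the lower end of (10). Condition (9) holds throughout, by Lemma 10(i) and the discarding rule.

**Step 7.4: what the sweep guarantees.** *This step gives an upper bound that is always valid, and lower bounds within one region.*

**Lemma 11.**

1. Finite $\alpha_p(g)$ implies $p^+\le g$ and $\alpha_p(g)\le W_S(p^+,g)$. Finite $\alpha_p(q)$ implies $p\prec q$ and $\alpha_p(q)\le W_S(p^+,q^-)$.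
2. If $g\in\Gamma_{a+1}$ and $p^+\le g$, then $\alpha_p(g)\ge W_S(p^+,g)$. If $\mathrm{reg}(q)=a$ and $p\prec q$, then $\alpha_p(q)\ge W_S(p^+,q^-)$.
3. Let $b>a$, $g\in\Gamma_b$, $\alpha_p(g)\ge\theta_b$. If $g\le g'\in\Gamma_{b+1}$, then $\alpha_p(g')\ge\alpha_p(g)+W_{X_b}(g,g')$. If $\mathrm{reg}(q)=b$ and $g\le q^-$, then $\alpha_p(q)\ge\alpha_p(g)+W_{X_b}(g,q^-)$.

*Proof.* Item 1 is Lemma 10(i). For $q$, note that column $x_q$ contains no old element, so $W_S(p^+,(x_q,y_q-1))=W_S(p^+,q^-)$.

For items 2 and 3 we argue together. In item 3 let $s_0=g$, $w_0=\alpha_p(g)$, and let $\kappa_0$ be the slab of $g$. In item 2 let $b=a$, $s_0=p^+$, $w_0=0$, and $\kappa_0$ as in the sweep. In both cases $s_0$ is a source of slab $\kappa_0$ with value $w_0$, $p^+\le s_0$, and for every $\kappa>\kappa_0$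
$$P_{s_0}\le x_\kappa,\qquad V_{s_0}\ge\max\big(y_p,\ \eta_b(x_\kappa+1)\big). \tag{11}$$
In item 3, $P_g\le x_{\kappa_0+1}\le x_\kappa$ and $V_g\ge\eta_b(P_g+1)\ge\eta_b(x_\kappa+1)$. In item 2, $y_p>\eta_a(x_p)\ge\eta_a(x_\kappa+1)$.

**Claim.** Let $\kappa\ge\kappa_0$, and let $t\ge s_0$ be either a point of $\Gamma_{b+1}$ in slab $\kappa$ or, if $\kappa<e$, a point $(x_{\kappa+1},V_t)$ with $V_t$ in range (10). Then the $\beta$ of slab $\kappa$ satisfies $\beta(t)\ge w_0+W_{X_b}(s_0,t)$.

We use induction on $\kappa$. If $\kappa=\kappa_0$, then $s_0\in\mathrm{Src}$, and all points of $X_b$ between $s_0$ and $t$ have columns in $(P_{s_0},P_t]$, hence in the slab. Use Lemma 10(ii).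

If $\kappa>\kappa_0$, let $Z$ be an optimal chain for $W_{X_b}(s_0,t)$, let $Z_1$ be its elements with column $\le x_\kappa$, $Z_2=Z\setminus Z_1$, let $V$ be the maximum of $V_{s_0}$ and the rows of $Z_1$, and let $u=(x_\kappa,V)$. Then $u\ge s_0$. The height $V$ lies in the range (10) for the line $x_\kappa$: the lower bound is (11), and $V\le V_t\le\eta_{b+1}(P_t)\le\eta_{b+1}(x_\kappa)$. By induction for slab $\kappa-1$, $\beta(u)\ge w_0+|Z_1|$. Let $s=(x_\kappa,V')$ with $V'\le V$ be the breakpoint of value $\beta(u)$. It is in Src for slab $\kappa$, and $s\le t$. The elements of $Z_2$ have columns in $(x_\kappa,P_t]$, inside the slab, and rows $>V\ge V'$. So $W_{X_{b,\kappa}}(s,t)\ge|Z_2|$. Lemma 10(ii) gives $\beta(t)\ge\beta(u)+|Z_2|\ge w_0+|Z|$, which proves the claim.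

*Item 3.* Since $P_{g'}\ge P_g$, the slab of $g'$ is at least $\kappa_0$, and $p^+\le g\le g'$, so the claim applies with $t=g'$. For $q$: $p^+\le g\le q^-$ gives $p\prec q$. With $x_q=x_{\kappa+1}$, the inequality $P_g\le x_q-1$ gives $\kappa\ge\kappa_0$. Apply the claim to $t=(x_q,y_q-1)\ge q^-\ge g$, whose height is in range (10) as shown in Step 7.3. Since $t\ge q^-$, $W_{X_b}(g,t)\ge W_{X_b}(g,q^-)$.

*Item 2.* If $P_g=x_p$, then $\alpha_p(g)=0=W_S(p^+,g)$. If $P_g>x_p$, the slab of $g$ is at least $\kappa_0$, and the claim gives $\alpha_p(g)\ge W_{X_a}(p^+,g)$. For $q$, the claim with $t=(x_q,y_q-1)\ge p^+$ gives $\alpha_p(q)\ge W_{X_a}(p^+,t)$. In both cases (with $t=g$ for a candidate) $W_{X_a}(p^+,t)=W_S(p^+,t)$. Indeed, $t$ is weakly below $\gamma_{a+1}$, so by (3) each $z\in S$ with $p^+\lhd z\unlhd t$ lies in $D^{a+1}$; and $z\notin D^a$, because $p\prec z$ and $p\notin D^a$. Finally $W_S(p^+,t)\ge W_S(p^+,q^-)$ for $t=(x_q,y_q-1)$. $\blacksquare$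

## 8. Chains of size at least $\ell$ survive the sweep

For each time $k$ of the epoch compute, by longest-path dynamic programming over $A_k\cup\{\sigma,\tau\}$ in $O(B^2)$ time,
$$M_k=\max\Big\{j+\sum_{i=0}^j\alpha_{p_i}(p_{i+1})\ :\ \sigma=p_0\prec p_1\prec\dots\prec p_j\prec p_{j+1}=\tau,\ p_1,\dots,p_j\in A_k\Big\}. \tag{12}$$
This is (2) with $W_S(p^+,q^-)$ replaced by $\alpha_p(q)$, which may be smaller for some pairs.

**Proposition 12.** $M_k=L_k$.

*Proof.* **Upper bound.** By Lemma 11.1, every finite term in (12) is at most the size of a chain in $S\cup A_k$, obtained by concatenation. So $M_k\le L_k$.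

**Lower bound.** *We follow one optimal chain through the cuts and check that no part of it is lost.* Let $C\subseteq S\cup A_k$ be a chain with $|C|=L_k\ge\ell$, let $p_1\prec\dots\prec p_j$ be its elements in $A_k$, and let $p_0=\sigma$, $p_{j+1}=\tau$. Let $C_i$ be the set of old elements of $C$ between $p=p_i$ and $q=p_{i+1}$. It suffices to show $\alpha_p(q)\ge|C_i|$, since summing then gives $M_k\ge j+\sum_i|C_i|=|C|=L_k$.

Let $a=\mathrm{reg}(p)$ and $b'=\mathrm{reg}(q)$. From $p\prec q\in D^{b'+1}$ we get $p\in D^{b'+1}$, so $a\le b'$. If $a=b'$, Lemma 11.2 gives $\alpha_p(q)\ge W_S(p^+,q^-)\ge|C_i|$. Let $a<b'$, and for each cut $b$ take $g_b\in\Gamma_b$ from Lemma 9 for the chain $C$. We show by induction that for $a<b\le b'$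
$$\alpha_p(g_b)\ge|C_i\cap D^b|\ge\theta_b.$$

*The second inequality.* The old elements of $C$ number at least $\ell-B$. At most $r_p$ of them are $\prec p$. Those not in $D^b$ have distinct ranks in $(c_b,\ell]$, so there are at most $\ell-c_b$ of them. The remaining ones are after $p$ and in $D^b$. Since $q\notin D^b$ and $D^b$ is a down-set, they are before $q$. So they are in $C_i\cap D^b$, and $|C_i\cap D^b|\ge\ell-B-r_p-(\ell-c_b)=\theta_b$.

*The first inequality for $b=a+1$.* Since $p\in D^{a+1}$, Lemma 9 gives $p\unlhd g_{a+1}$, i.e. $p^+\le g_{a+1}$. The elements of $C_i\cap D^{a+1}$ lie between $p^+$ and $g_{a+1}$. Lemma 11.2 gives $\alpha_p(g_{a+1})\ge|C_i\cap D^{a+1}|$.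

*From $b$ to $b+1\le b'$.* Since $c_{b+1}-c_b\ge B+1$ and the old elements of $C$ miss at most $B$ ranks, $C$ has an old element $z\in X_b$. By Lemma 9, $g_b\lhd z\unlhd g_{b+1}$, so $g_b\le g_{b+1}$. The elements of $C_i\cap X_b$ lie between $g_b$ and $g_{b+1}$. As $\alpha_p(g_b)\ge\theta_b$, Lemma 11.3 gives
$$\alpha_p(g_{b+1})\ge|C_i\cap D^b|+|C_i\cap X_b|=|C_i\cap D^{b+1}|.$$

*The last region.* Since $q\notin D^{b'}$, we have $g_{b'}\lhd q$, i.e. $g_{b'}\le q^-$. The elements of $C_i$ are $\prec q$, hence in $D^{b'+1}$, and those in $X_{b'}$ lie between $g_{b'}$ and $q^-$. Lemma 11.3 gives $\alpha_p(q)\ge|C_i\cap D^{b'}|+|C_i\cap X_{b'}|=|C_i|$. $\blacksquare$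

## 9. Counting operations in an epoch, and the proofs of the theorems

**Step 9.1: preprocessing.** *This step bounds the work shared by all sources of the epoch.* Updating the present set, sorting, levels and cuts cost $O(n\log n)$. All $r(z)$ and all $r_q$ come from one patience scan. The regions of the $q\in Q$ are found by binary search over the nested $D^b$. Each candidate costs $O(\log^2n)$: a binary search over $P$ with $O(\log n)$ per height evaluation. So the sets $\Gamma_b$, without repetitions and sorted by index (which also groups them by slab), cost $O(\frac nB\log^2n)$ by (8). Distributing the globally sorted old points into the column and row lists of the disjoint sets $X_{b,\kappa}$ costs $O(n\log n)$. There are at most $R+1+|Q|$ slabs, and the heights $h,h'$ are evaluated in $O(\log n)$ time. So by Proposition 8 all slab structures together cost $O(n\log^2n)$.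

**Step 9.2: one slab step.** *This step uses the Monge facts to avoid evaluating all pairs $(s,t)$.* Keep the sources in order of increasing index on $\gamma(D)$. The breakpoints on the line $x_\kappa$, in order of decreasing $V$, precede the candidates of the slab, whose columns are $>x_\kappa$. For $\kappa=0$ there are no breakpoints. So no sorting is needed, and no two sources coincide. By Lemma 5 and the Monge facts, the matrix $(s,t)\mapsto P_s-\mathrm{val}(s)+d(s,t)$, with rows and columns ordered by index, has monotone largest-index column minimizers. The untruncated $\beta(t)$ is $P_t$ minus the column minimum. One evaluation costs $O(\log n)$.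

- (A) Find the minimizer of the middle target by scanning the sources between the minimizers already known on both sides, and recurse on both halves of the targets. On each of the $O(\log n)$ recursion levels the scanned ranges overlap only at their ends. So $O((|\mathrm{Src}|+\#\text{targets})\log n)$ evaluations suffice.
- (B) Let $\hat\beta(V)=\max(\beta(x_{\kappa+1},V),\theta-1)$. Evaluate it at both ends of range (10), if the range is nonempty. Recursively bisect each interval $[V_1,V_2]$ with $V_2>V_1+1$ and $\hat\beta(V_1)<\hat\beta(V_2)$, scanning for the midpoint only the sources between the untruncated minimizers at the two endpoints. By monotonicity and Lemma 10(iii), $\hat\beta$ takes at most $G_b+B+2$ values. So on each of the $O(\log n)$ recursion levels at most $G_b+B+1$ intervals have differing endpoint values, and the scanned ranges overlap only at their ends. So $O((|\mathrm{Src}|+G_b+B+1)\log n)$ evaluations suffice.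

In (B) every breakpoint is found. A breakpoint is either the lower end of the range or a $V$ with $\hat\beta(V-1)<\hat\beta(V)$. In the latter case every interval containing $V-1$ and $V$ has differing endpoint values, so the recursion reaches $[V-1,V]$.

**Step 9.3: one source, and all sources.** *This step is where $B$ gets its value.* In a slab, $|\mathrm{Src}|$ is at most $1$ plus the number of $\Gamma_b$-candidates in the slab plus, if $\kappa\ge1$, $G_b+B+1$. In region $b$, part (B) is done for at most $e_b$ slabs, and at most $e_b$ slabs have $\kappa\ge1$. We have $\sum_be_b=|Q|\le B+2$, $G_b\le4G=16B^2$, $M=O(n/B)$ and $R\le n/(4B^2)$. So one source costs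
$$O\Big(\Big(\sum_b(m_b+m_{b+1})+\sum_be_b(G_b+B+1)+R+B\Big)\log^2n\Big)=O\big((M+B^3+R)\log^2n\big)=O\big((n/B+B^3)\log^2n\big).$$
The at most $B+1$ sources cost $O((n+B^4)\log^2n)=O(n\log^2n)$, since $B\le2n^{1/4}$. The at most $B$ dynamic programs cost $O(B\cdot B^2)=O(n)$.

**Step 9.4: proof of Theorems 2 and 1.** An epoch costs $O(n\log^2n)$. There are $\lceil q/B\rceil\le q\,n^{-1/4}+1$ epochs, for a total of $O((q\,n^{3/4}+n)\log^2n)$. The values $M_k$ are the correct lengths by Proposition 12. This proves Theorem 2. With $q=n$ and insertions only it gives a deterministic exact algorithm with worst-case time $O(n^{7/4}\log^2n)=o(n^2)$, which is Theorem 1. For $O(n)$ updates with at most $n$ elements present at any time, the same bound holds offline with deletions. $\blacksquare$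

**Step 9.5: proof of Theorem 3.** The bisection of Section 3 takes $O(n(1+L_n)\log^2n)$ time, and Theorem 1 takes $O(n\cdot n^{3/4}\log^2n)$. Compute $L_n$ first, in $O(n\log n)$ time, and run the cheaper of the two. $\blacksquare$
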